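\title{Illuminating unconditionally symmetric cap bodies with $2d$ directions}

\begin{abstract}
A cap body is a convex body that is a union of finitely many spikes of the unit ball of $\mathbb{E}^d$. We prove that every cap body that is symmetric about each coordinate hyperplane can be illuminated by $2d$ directions, for every $d\ge 1$. For $d\geq 5$ this answers a question of Bezdek, Ivanov and Strachan. The directions are obtained from the $2d$ coordinate directions by an infinitesimal rotation. The bound is attained in every dimension, and for $d\ge 3$ it is attained exactly when the body has $2d$ vertices $\pm\sqrt2 f_1,\dots,\pm\sqrt2 f_d$ along an orthonormal basis.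
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{E}^d$ be $d$-dimensional Euclidean space with origin $o$, standard basis $e_1,\dots,e_d$, closed unit ball $B^d$ centered at $o$, and unit sphere $\mathbb{S}^{d-1}$. A \emph{convex body} is a compact convex set with nonempty interior. A direction $v\in\mathbb{S}^{d-1}$ \emph{illuminates} a boundary point $z$ of a convex body $K$ if the open halfline $\{z+\lambda v:\lambda>0\}$ meets the interior of $K$. A set of directions illuminates $K$ if every boundary point is illuminated by at least one of them, and the \emph{illumination number} $I(K)$ is the smallest number of directions that illuminate $K$.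

The number $I(K)$ is driven by corners: the sharper a corner, the fewer directions enter the body from it. The ball has no corners. The direction $-w/|w|$ illuminates $z\in\mathbb{S}^{d-1}$ exactly when $\langle w,z\rangle>0$. For any $d$ vectors $w_i$ some $z\neq 0$ has $\langle w_i,z\rangle\le0$ for all $i$ (take $z$ orthogonal to all of them if they are dependent, and solve $\langle w_i,z\rangle=-1$ otherwise), while no such $z$ exists for the $d+1$ vectors $e_1,\dots,e_d,-(e_1+\dots+e_d)$. So $I(B^d)=d+1$. For the cube $[-1,1]^d$, a direction $v$ illuminates the vertex $(\sigma_1,\dots,\sigma_d)$ only if $\sigma_kv_k<0$ for all $k$, so each of the $2^d$ vertices needs its own direction.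

Cap bodies lie between these two: they are balls with finitely many conical corners. For $x\notin B^d$, the set $\operatorname{conv}(B^d\cup\{x\})$ is a \emph{spike} of $B^d$. A finite union of spikes
\[
\operatorname{Sp}[x_1,\dots,x_n]=\bigcup_{i=1}^n\operatorname{conv}(B^d\cup\{x_i\})
\]
is a \emph{spiky ball}, and a convex spiky ball is a \emph{cap body}. A cap body is \emph{$1$-unconditionally symmetric} if it is symmetric about each coordinate hyperplane.

A long spike is hard to illuminate, but convexity forces the other spikes to keep away from it, so there can be few long spikes. The two effects balance for $K_0=\operatorname{Sp}[\pm\sqrt2e_1,\dots,\pm\sqrt2e_d]$, a square when $d=2$: we shall see that no direction illuminates two of its $2d$ corners. So $2d$ directions can be necessary, and the symmetry suggests $2d$ candidates, namely $\pm e_1,\dots,\pm e_d$. It is known that $1$-unconditionally symmetric cap bodies satisfy $I(K)\le 8$ in $\mathbb{E}^4$ and $I(K)\le 4d$ in $\mathbb{E}^d$ for $d\ge5$. Bezdek, Ivanov and Strachan \cite{BIS} pose the problem whether every $1$-unconditionally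 symmetric cap body of $\mathbb{E}^d$ can be illuminated by $2d$ directions for all $d\ge5$. The answer is yes.

\begin{theorem}\label{thm:upper}
For every $d\ge1$, every $1$-unconditionally symmetric cap body $K\subset\mathbb{E}^d$ satisfies $I(K)\le 2d$.
\end{theorem}

To describe the case of equality we need the corners of $K$. A point of a convex set is \emph{extreme} if it is not an interior point of a segment contained in the set. The list $x_1,\dots,x_n$ may be redundant, since $x_i$ may lie in the spike of $x_j$. We therefore define the \emph{vertices} of a cap body $K$ as its extreme points outside $B^d$, and write $V=V(K)$ for the set of them. Put $[d]=\{1,\dots,d\}$. An index $k\in[d]$ is \emph{covered} if $\sqrt2e_k\in V$, or $e_k+e_j\in V$ for some $j\ne k$.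

\begin{theorem}\label{thm:equality}
\begin{itemize}
\item[(i)] For every $d\ge1$ there is a $1$-unconditionally symmetric cap body in $\mathbb{E}^d$ with $I(K)=2d$.
\item[(ii)] Let $d\ge3$ and let $K\subset\mathbb{E}^d$ be a $1$-unconditionally symmetric cap body with vertex set $V$. The following are equivalent:
\begin{itemize}
\item[(a)] $I(K)=2d$;
\item[(b)] $V\supset\{\pm\sqrt2f_1,\dots,\pm\sqrt2f_d\}$ for some orthonormal basis $f_1,\dots,f_d$;
\item[(c)] every $k\in[d]$ is covered.
\end{itemize}
In all other cases $I(K)\le 2d-1$.
\end{itemize}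
\end{theorem}

Section~\ref{sec:vertices} reduces illumination of a cap body to two inequalities between inner products. Section~\ref{sec:upper} shows that symmetry makes the coordinate directions succeed up to a possible tie, and that a small generic rotation breaks all ties; this proves Theorem~\ref{thm:upper}. Section~\ref{sec:lower} proves (i) and (c)$\Rightarrow$(b)$\Rightarrow$(a). Section~\ref{sec:saving} proves (a)$\Rightarrow$(c) by merging two coordinate directions into one.

\section{Vertices: packing and illumination}\label{sec:vertices}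

This section does not use symmetry. For $x\notin B^d$ put
\[
r_x=\sqrt{|x|^2-1}\in(0,|x|).
\]
This is the length of the tangent segments from $x$ to the ball. Their endpoints lie at the angle $\alpha_x\in(0,\pi/2)$ from $x$, seen from $o$, where $\cos\alpha_x=1/|x|$ and $\sin\alpha_x=r_x/|x|$ (Figure~\ref{fig:spike}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\fill[gray!20] (0.5,0.866) -- (2,0) -- (0.5,-0.866) -- cycle;
\filldraw[fill=white] (0,0) circle (1);
\draw[thick] (0.5,0.866) -- node[above right] {$r_x$} (2,0) -- (0.5,-0.866);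
\draw (0,0) -- node[above left] {$1$} (0.5,0.866);
\draw[dashed] (0,0) -- (2,0);
\draw (0.25,0) arc (0:60:0.25);
\node at (0.4,0.2) {$\alpha_x$};
\draw (1.55,0) arc (180:210:0.45);
\draw[very thin] (1.66,-0.09) -- (1.95,-0.5) node[right] {$\pi/2-\alpha_x$};
\fill (0,0) circle (0.025) node[left] {$o$};
\fill (2,0) circle (0.025) node[right] {$x$};
\end{tikzpicture}
\caption{A planar section of the spike with vertex $x$. The tangent segments have length $r_x$; the spike stands over a spherical cap of angular radius $\alpha_x$, and its cone at $x$ has half-angle $\pi/2-\alpha_x$.}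
\label{fig:spike}
\end{figure}

We use three standard facts. A compact convex set in $\mathbb{E}^d$ is the convex hull of its extreme points. The spike of $x$ is the compact set $\{(1-t)x+tb: t\in[0,1],\,b\in B^d\}$, so its extreme points lie in $B^d\cup\{x\}$. If $p\in\operatorname{int}K$, $q\in K$ and $0<\lambda\le1$, then $\lambda p+(1-\lambda)q\in\operatorname{int}K$, because $\lambda\operatorname{int}K+(1-\lambda)q$ is an open subset of $K$.

The first result says which finite sets are vertex sets.

\begin{proposition}\label{prop:packing}
\begin{itemize}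
\item[(a)] Let $K$ be a cap body. Then $V$ is finite and $K=\operatorname{conv}(B^d\cup V)$. For distinct $x,y\in V$ the segment $[x,y]$ meets $B^d$, and
\begin{equation}\label{eq:packing}
\langle x,y\rangle\le 1-r_xr_y .
\end{equation}
\item[(b)] Let $X$ be a nonempty finite set of points outside $B^d$ such that \eqref{eq:packing} holds for all distinct $x,y\in X$. Then $\operatorname{Sp}[X]$ is a cap body with vertex set $X$.
\end{itemize}
\end{proposition}

Dividing \eqref{eq:packing} by $|x||y|$ gives $\cos\angle(x,y)\le\cos(\alpha_x+\alpha_y)$. So \eqref{eq:packing} says that the open spherical caps under the two spikes are disjoint.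

\begin{proof}
Let $x,y\notin B^d$ and $t\in(0,1)$. From $|x|^2=1+r_x^2$, $|y|^2=1+r_y^2$ and $1=((1-t)+t)^2$ we get
\[
|(1-t)x+ty|^2-1=\bigl((1-t)r_x-tr_y\bigr)^2+2t(1-t)\bigl(\langle x,y\rangle-1+r_xr_y\bigr).
\]
If $[x,y]$ meets $B^d$, the left side is nonpositive for some $t\in(0,1)$, and \eqref{eq:packing} follows. If \eqref{eq:packing} holds, the left side is nonpositive for $t=r_x/(r_x+r_y)$, where the square vanishes. So $[x,y]$ meets $B^d$ if and only if \eqref{eq:packing} holds.

(a) Let $K=\operatorname{Sp}[x_1,\dots,x_n]$. An extreme point of $K$ that lies in the spike of $x_i$ is extreme in that spike, hence lies in $B^d\cup\{x_i\}$. So $V\subset\{x_1,\dots,x_n\}$. All extreme points of $K$ lie in $B^d\cup V\subset K$, so $K=\operatorname{conv}(B^d\cup V)$.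

Let $x\ne y$ be vertices. By convexity, $[x,y]\subset K$. Take points $z_j\in[x,y]\setminus\{x\}$ with $z_j\to x$. Infinitely many of them lie in one spike, say that of $x_i$. The spike is closed, so it contains $x$, and then $x=x_i$ by the previous paragraph. Hence some $z_j$ equals $(1-t)x+tb$ with $b\in B^d$ and $t\in(0,1]$, and $b$ lies on the ray from $x$ through $y$. If $b$ were beyond $y$, then $y$ would be an interior point of $[x,b]\subset K$, which is impossible for an extreme point. So $b\in[x,y]$.

(b) Let $z\in\operatorname{conv}(B^d\cup X)$ be written as a convex combination in which two distinct points $x,y\in X$ have weights $\lambda,\mu>0$. Take $b\in[x,y]\cap B^d$. Then $\lambda x+\mu y=(\lambda+\mu)m$ with $m\in[x,b]\cup[b,y]$, so this part of the combination can be rewritten with $b$ and only one of $x,y$. Each such step lowers the number of points of $X$ with positive weight, and at the end $z$ lies in a single spike. Thus $\operatorname{Sp}[X]=\operatorname{conv}(B^d\cup X)$ is convex, and its vertices lie in $X$ by the proof of (a). Conversely, let $x\in X$. The functional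 $\langle x,\cdot\rangle$ is at most $|x|<|x|^2$ on $B^d$ and less than $1<|x|^2$ on $X\setminus\{x\}$. So it attains its maximum over $\operatorname{Sp}[X]$ only at $x$, and $x$ is extreme.
\end{proof}

Near a vertex $x$ the body coincides with the spike of $x$, so a direction illuminates $x$ when it points into the tangent cone from $x$ to the ball. It is convenient to record a direction by the vector $w$ that points toward the light source. We say that $w\neq0$ \emph{serves} the vertex $x$ if
\begin{equation}\label{eq:serve}
\langle w,x\rangle>r_x|w| ,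
\end{equation}
that is, if $\angle(w,x)<\pi/2-\alpha_x$. The condition does not change when $w$ is multiplied by a positive number.

\begin{lemma}\label{lem:serve}
Let $K$ be a cap body, $x\in V$ and $w\ne0$. The direction $-w/|w|$ illuminates $x$ if and only if $w$ serves $x$.
\end{lemma}

\begin{proof}
If $w$ serves $x$, put $t=\langle w,x\rangle/|w|^2>0$. Then $|x-tw|^2=|x|^2-\langle w,x\rangle^2/|w|^2<|x|^2-r_x^2=1$, so $x-tw\in\operatorname{int}B^d\subset\operatorname{int}K$.

For the converse let $f(h)=-\langle x,h\rangle-r_x|h|$ and $C=\{h:f(h)\ge0\}$. The function $f$ is concave and positively homogeneous, so $C$ is a convex cone. For $h\ne0$, the minimum of $|x+th|^2$ over $t\ge0$ is $|x|^2>1$ if $\langle x,h\rangle\ge0$ and $|x|^2-\langle x,h\rangle^2/|h|^2$ otherwise. Hence $h\neq 0$ lies in $C$ if and only if the ray from $x$ in direction $h$ meets $B^d$. This gives $B^d-x\subset C$, and $y-x\in C$ for $y\in V$ by Proposition~\ref{prop:packing}(a). Therefore $K=\operatorname{conv}(B^d\cup V)\subset x+C$. If $x-tw\in\operatorname{int}K$ for some $t>0$, then $-w\in\operatorname{int}C$,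 and for small $\eta>0$
\[
0\le f(-w+\eta x)\le \langle w,x\rangle-\eta|x|^2-r_x|w|+r_x\eta|x|=f(-w)-\eta|x|(|x|-r_x).
\]
Since $r_x<|x|$, we get $f(-w)>0$, which is \eqref{eq:serve}.
\end{proof}

A boundary point is either on the sphere or has a vertex in its convex representation. This gives a finite test.

\begin{lemma}\label{lem:criterion}
Let $K$ be a cap body and $W$ a finite set of nonzero vectors such that
\begin{itemize}
\item[(i)] for every $y\ne0$ some $w\in W$ has $\langle w,y\rangle>0$;
\item[(ii)] every $x\in V$ is served by some $w\in W$.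
\end{itemize}
Then the directions $-w/|w|$, $w\in W$, illuminate $K$, and $I(K)\le|W|$.
\end{lemma}

\begin{proof}
Write a boundary point $z$ as a convex combination of points of $B^d\cup V$. If some $x\in V$ has weight $\lambda>0$, then $z=\lambda x+(1-\lambda)q$ with $q\in K$. Let $w\in W$ serve $x$. By Lemma~\ref{lem:serve}, $x-tw\in\operatorname{int}K$ for some $t>0$, and $z-\lambda tw=\lambda(x-tw)+(1-\lambda)q\in\operatorname{int}K$. Otherwise $z\in B^d$, and $|z|=1$ because $\operatorname{int}B^d\subset\operatorname{int}K$. Take $w\in W$ with $\langle w,z\rangle>0$. Then $|z-tw|^2=1-2t\langle w,z\rangle+t^2|w|^2<1$ for small $t>0$.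
\end{proof}

\section{Rotating the coordinate directions}\label{sec:upper}

From now on $K$ is a $1$-unconditionally symmetric cap body. Coordinate reflections map $K$ and $B^d$ to themselves, so $V$ is invariant under all sign changes of coordinates. Conversely, a set $X$ as in Proposition~\ref{prop:packing}(b) that is invariant under sign changes gives a $1$-unconditionally symmetric cap body. For $x\in\mathbb{E}^d$ write $\operatorname{supp}x=\{k:x_k\ne0\}$ and $\sigma_k=\operatorname{sgn}x_k$.

A vertex must keep its distance from its own mirror images. This is the only use of symmetry in the proof of Theorem~\ref{thm:upper}.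

\begin{lemma}\label{lem:coord}
If $x\in V$ and $x_k\ne0$, then $|x_k|\ge r_x$.
\end{lemma}

\begin{proof}
The reflection $x'$ of $x$ in $e_k^\perp$ is a vertex with $x'\ne x$ and $r_{x'}=r_x$. By \eqref{eq:packing}, $1+r_x^2-2x_k^2=\langle x,x'\rangle\le1-r_x^2$.
\end{proof}

Without symmetry the lemma fails: the single spike with vertex $(2,2)$ in the plane has $r_x=\sqrt7>2$, and no vector close to a coordinate direction serves its vertex.

The vector $\sigma_ke_k$ serves $x$ exactly when $|x_k|>r_x$. So Lemma~\ref{lem:coord} is \eqref{eq:serve} for the coordinate directions, except that equality may occur. Call a vertex $x$ \emph{tight} if $|x_k|=r_x$ for all $k\in S=\operatorname{supp}x$, and call its support $S$ a \emph{tight set}. Then $|S|r_x^2=1+r_x^2$, so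
\[
|S|\ge2,\qquad r_x=1/\sqrt{|S|-1}.
\]
Tight vertices are exactly those that no coordinate direction serves. For them $\sigma_ke_k$ lies on the boundary of the cone \eqref{eq:serve}, and a small tilt decides. Tilting by $\varepsilon$ changes the left side of \eqref{eq:serve} in the first order and the right side only in the second.

\begin{lemma}\label{lem:tilt}
Let $x\in V$, $k\in\operatorname{supp}x$ and $p\perp e_k$. Suppose that $|x_k|>r_x$, or that $|x_k|=r_x$ and $\langle p,x\rangle>0$. Then $\sigma_ke_k+\varepsilon p$ serves $x$ for all sufficiently small $\varepsilon>0$.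
\end{lemma}

\begin{proof}
For $w=\sigma_ke_k+\varepsilon p$ we have $\langle w,x\rangle=|x_k|+\varepsilon\langle p,x\rangle$ and $r_x|w|=r_x\sqrt{1+\varepsilon^2|p|^2}=r_x+O(\varepsilon^2)$.
\end{proof}

The difficulty is that one tilt per signed coordinate direction has to work for all tight vertices and all their sign patterns at once.

\begin{example}\label{ex:square}
Let $d=2$ and $V=\{\pm e_1\pm e_2\}$. Here $r_x=1$, distinct vertices have inner product $0$ or $-2$, and $K$ is the square $[-1,1]^2$. All four vertices are tight: the coordinate directions run along the edges. Rotate the frame slightly and take $\pm(e_1+\varepsilon e_2)$, $\pm(e_2-\varepsilon e_1)$. Let $x=(\sigma_1,\sigma_2)$. If $\sigma_1\sigma_2=1$, then $\langle\sigma_1(e_1+\varepsilon e_2),x\rangle=1+\varepsilon>\sqrt{1+\varepsilon^2}$. If $\sigma_1\sigma_2=-1$, then $\langle\sigma_2(e_2-\varepsilon e_1),x\rangle=1+\varepsilon$ as well. What the first pair loses at a vertex, the second pair gains.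
\end{example}

In general an infinitesimal rotation is an antisymmetric matrix $A$ with rows $a_k\perp e_k$, and the tilted vectors are $\pm(e_k+\varepsilon a_k)$. By Lemma~\ref{lem:tilt}, a tight vertex $x$ is served if $x_k(Ax)_k>0$ for some $k$. Since $\sum_kx_k(Ax)_k=\langle x,Ax\rangle=0$, such a $k$ exists unless all terms vanish. The next example shows that they can vanish, so $A$ has to be chosen with care.

\begin{example}\label{ex:cube}
Let $d=3$ and $X=\{(\pm1,\pm1,\pm1)/\sqrt2\}$. Here $r_x=1/\sqrt2$, and distinct points have inner product at most $\frac12=1-r_x^2$. So $Q=\operatorname{Sp}[X]$ is a $1$-unconditionally symmetric cap body with eight tight vertices. The antisymmetric matrix with rows $(0,1,1)$, $(-1,0,1)$, $(-1,-1,0)$ annihilates $x=(1,-1,1)/\sqrt2$. For this matrix $\langle w,x\rangle\le r_x<r_x|w|$ for all six vectors $w=\pm(e_k+\varepsilon a_k)$, and $x$ is not served: it lies on the axis of the rotation.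
\end{example}

Entries that are distinct powers of $2$ exclude such cancellation. We allow a subset $N$ of the coordinates, and record a lower bound, for use in Section~\ref{sec:saving}.

\begin{lemma}\label{lem:antisym}
Let $N\subset[d]$. For $k,j\in N$ put $A_{kj}=2^j$ if $k<j$, $A_{kk}=0$, and $A_{kj}=-2^k$ if $k>j$, and let $a_k=\sum_{j\in N}A_{kj}e_j$, so that $a_k\perp e_k$. Let $x\in\mathbb{E}^d$ and $T=N\cap\operatorname{supp}x$. If $|T|\ge2$ and $|x_k|=r>0$ for all $k\in T$, then $\langle\sigma_ka_k,x\rangle\ge r$ for some $k\in T$.
\end{lemma}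

\begin{proof}
For $k\in T$ we have $\langle\sigma_ka_k,x\rangle=rh_k$ with $h_k=\sum_{j\in T}\sigma_kA_{kj}\sigma_j\in\mathbb{Z}$, and $\sum_{k\in T}h_k=0$ because $A$ is antisymmetric. For $k_0=\min T$ the sum $h_{k_0}=\sigma_{k_0}\sum_{j\in T,\,j>k_0}2^j\sigma_j$ is nonempty, and its largest term $2^m$ exceeds $\sum_{j=1}^{m-1}2^j$ in absolute value, so $h_{k_0}\ne0$. Integers that sum to zero and are not all zero include one that is at least $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Take $N=[d]$ in Lemma~\ref{lem:antisym} and let $W_\varepsilon=\{\pm(e_k+\varepsilon a_k):k\in[d]\}$, a set of at most $2d$ nonzero vectors. We check the conditions of Lemma~\ref{lem:criterion}.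

(i) The matrix with rows $e_k+\varepsilon a_k$ is $\mathrm{Id}+\varepsilon A$, and $\langle(\mathrm{Id}+\varepsilon A)y,y\rangle=|y|^2$. So for $y\ne0$ some $\langle e_k+\varepsilon a_k,y\rangle$ is nonzero, and one of the two signs makes it positive.

(ii) Let $x\in V$. If $x$ is not tight, then $|x_k|>r_x$ for some $k$ by Lemma~\ref{lem:coord}. If $x$ is tight, its support has at least two elements, and Lemma~\ref{lem:antisym} gives $k\in\operatorname{supp}x$ with $\langle\sigma_ka_k,x\rangle>0$. In both cases $\sigma_k(e_k+\varepsilon a_k)$ serves $x$ for all small $\varepsilon>0$, by Lemma~\ref{lem:tilt}. Since $V$ is finite, one $\varepsilon$ works for all vertices.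
\end{proof}

\section{Bodies that need $2d$ directions}\label{sec:lower}

For a vertex at distance $\sqrt2$ from the origin, $r_x=1$ and $\alpha_x=\pi/4$. Two such vertices can be orthogonal, and then their open cones \eqref{eq:serve}, of half-angle $\pi/4$, are disjoint.

\begin{proof}[Proof of (b)$\Rightarrow$(a), for all $d\ge1$]
Let $f\in\{\pm f_1,\dots,\pm f_d\}$. A unit vector $w$ serves $\sqrt2f$ if and only if $\langle w,f\rangle>1/\sqrt2$. This cannot hold for both $f$ and $-f$. It cannot hold for two orthogonal $f,f'$ either, since $1=|w|^2\ge\langle w,f\rangle^2+\langle w,f'\rangle^2$. By Lemma~\ref{lem:serve}, each direction illuminates at most one of the $2d$ points, so $I(K)\ge2d$. Theorem~\ref{thm:upper} gives equality.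
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}(i)]
Distinct points of $X=\{\pm\sqrt2e_k:k\in[d]\}$ have inner product $0$ or $-2$, and $1-r_xr_y=0$. By Proposition~\ref{prop:packing}(b), $K_0=\operatorname{Sp}[X]$ is a $1$-unconditionally symmetric cap body with vertex set $X$. It satisfies (b), so $I(K_0)=2d$.
\end{proof}

A tight vertex with two-element support $\{i,j\}$ has $r_x=1$, so it is one of $\pm e_i\pm e_j$, and by symmetry all four points are vertices. Conversely, if $e_i+e_j\in V$, then $r=1$ and $\{i,j\}$ is tight. So $k$ is covered if and only if $\sqrt2e_k\in V$ or $k$ lies in a tight pair.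

\begin{lemma}\label{lem:pairs}
Distinct tight pairs are disjoint, and if $\sqrt2e_i\in V$ then $i$ lies in no tight pair.
\end{lemma}

\begin{proof}
All vertices involved have $r=1$, so \eqref{eq:packing} requires nonpositive inner products. But $\langle e_i+e_j,e_i+e_k\rangle=1$ for distinct $i,j,k$, and $\langle\sqrt2e_i,e_i+e_j\rangle=\sqrt2$.
\end{proof}

\begin{proof}[Proof of (c)$\Rightarrow$(b)]
By (c) and Lemma~\ref{lem:pairs}, $[d]$ is partitioned into singletons $\{k\}$ with $\pm\sqrt2e_k\in V$ and pairs $\{i,j\}$ with $\pm e_i\pm e_j\in V$. Take $e_k$ for each singleton and $(e_i+e_j)/\sqrt2$, $(e_i-e_j)/\sqrt2$ for each pair. These $d$ vectors form an orthonormal basis as in (b).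
\end{proof}

\begin{remark}\label{rem:plane}
For $d=2$, Levi's classical theorem says that $I(K)=4$ for parallelograms and $I(K)=3$ for all other planar convex bodies. Part (ii) of Theorem~\ref{thm:equality} fails there. The points $\pm2e_1$ and $\pm\frac{2}{\sqrt3}e_2$ have $r=\sqrt3$ and $r=1/\sqrt3$, so they satisfy \eqref{eq:packing} and form the vertex set of a cap body. A unit vector $w$ that serves one vertex on each axis would have $|w_1|>\sqrt3/2$ and $|w_2|>1/2$, which is impossible, and no $w$ serves two opposite vertices. So $I=4$, while (b) and (c) fail.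
\end{remark}

\section{Saving one direction}\label{sec:saving}

Let $d\ge3$ and suppose that (c) fails. We show $I(K)\le2d-1$. This proves (a)$\Rightarrow$(c) and, with Section~\ref{sec:lower} and Theorem~\ref{thm:upper}, completes the proof of Theorem~\ref{thm:equality}.

\subsection{Merging two directions}

The plan is to replace two of the vectors $\pm e_k$, say $e_1$ and $e_d$, by one vector $w_*$ between them. To see when this can work, let $u,v$ be orthonormal, $0<b<1$ and $\lambda>1$. Squaring $\lambda>\sqrt{\lambda^2-1}\sqrt{1+b^2}$ and $b\lambda>\sqrt{\lambda^2-1}\sqrt{1+b^2}$ gives, for vertices $\lambda u$ and $\lambda v$,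
\begin{equation}\label{eq:merge}
u+bv\text{ serves }\lambda u\iff b^2(\lambda^2-1)<1,\qquad u+bv\text{ serves }\lambda v\iff b^2>\lambda^2-1 .
\end{equation}
So for $b$ close to $1$ the vector $u+bv$ serves a vertex along $u$ of length at most $\sqrt2$ together with a vertex along $v$ of length less than $\sqrt2$. An uncovered index supplies $v$. The next lemma finds $u$: either a second coordinate vector, or the diagonal of a tight pair. Permuting coordinates preserves the symmetry, $I(K)$ and condition (c).

\begin{lemma}\label{lem:reduction}
Let $d\ge3$ and suppose that (c) fails. After a permutation of the coordinates, $d$ lies in no tight pair, $\lambda e_d\in V$ implies $|\lambda|<\sqrt2$, and one of the following holds.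
\begin{itemize}
\item[(A)] The index $1$ lies in no tight pair, and $\lambda e_1\in V$ implies $|\lambda|\le\sqrt2$.
\item[(B)] The dimension $d$ is odd and $\{1,2\},\{3,4\},\dots,\{d-2,d-1\}$ are tight pairs.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose first that some $x=\lambda e_k\in V$ has $|\lambda|>\sqrt2$, so $r_x>1$. A vertex $y\neq x$ with $\langle x,y\rangle\ge0$ satisfies $r_xr_y\le1$ by \eqref{eq:packing}, hence $r_y<1$. A tight pair would supply such a $y$ with $r_y=1$, by a choice of signs; so there are no tight pairs. A vertex $y=\lambda'e_j$ with $j\ne k$ is orthogonal to $x$, so $r_y<1$ and $|\lambda'|<\sqrt2$. Since $d\ge3$, there are two indices different from $k$. Relabel them $1$ and $d$; then (A) holds.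

Otherwise $|\lambda|\le\sqrt2$ for all vertices $\lambda e_k$ on the axes. Relabel an uncovered index as $d$. It lies in no tight pair, and $\pm\sqrt2e_d\notin V$, so $\lambda e_d\in V$ implies $|\lambda|<\sqrt2$. If another index lies in no tight pair, relabel it $1$, and (A) holds. If not, $1,\dots,d-1$ all lie in tight pairs. These avoid $d$ and are disjoint by Lemma~\ref{lem:pairs}, so they partition $[d-1]$, and (B) holds after relabeling.
\end{proof}

The assumption $d\geq3$ was used to avoid a long axial vertex; the rhombus of Remark~\ref{rem:plane} is the configuration in which this cannot be done.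

\subsection{The common frame}

In both cases let $N=\{2,\dots,d-1\}$, with $a_k$ ($k\in N$) as in Lemma~\ref{lem:antisym}. Since $V$ is finite, we can fix
\[
b\in[\tfrac12,1)\text{ with }b^2>\lambda^2-1\text{ whenever }\lambda e_d\in V,\qquad \delta>0\text{ with }2\delta|x|<r_x\text{ for all }x\in V.
\]
We use sets of at most $3+2(d-2)=2d-1$ vectors,
\[
W_\varepsilon=\{w_*,w_1^-,w_d^-\}\cup\{w_k^+,w_k^-:k\in N\},\qquad w_k^\pm=\pm e_k+\varepsilon p_k^\pm,\quad p_k^\pm\perp e_k ,
\]
where $w_*=e_1+ce_d+n$ with $c>0$ and $n$ in the span of the $e_k$, $k\in N$. For $k\in N$ the tilts have the form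
\[
p_k^\pm=\pm a_k+\delta q_k^\pm,\qquad q_k^\pm=\beta e_1+\gamma e_d\ \text{ with }|\beta|,|\gamma|\le1 ,
\]
where $\beta,\gamma$ depend on $k$ and on the sign. The rotation now acts only on the coordinates in $N$. The smaller term $\delta q_k^\pm$ decides when the rotation does not see the vertex.

\emph{Condition (i) of Lemma~\ref{lem:criterion}.} Let $\varepsilon=0$ and suppose that $\langle w,y\rangle\le0$ for all $w\in W_0$. Then $y_k=0$ for $k\in N$, $y_1\ge0$, $y_d\ge0$ and $y_1+cy_d\le0$, so $y=0$. Hence the continuous function $\max_{w\in W_0}\langle w,y\rangle$ has a positive minimum $m$ on $\mathbb{S}^{d-1}$, and (i) holds for $W_\varepsilon$ as soon as $\varepsilon|p_k^\pm|<m$ for all tilts.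

\emph{Condition (ii).} Since $V$ is finite, it suffices to find, for each vertex, an element of $W_\varepsilon$ that serves it for all small $\varepsilon$. Fix $x\in V$ and write $r=r_x$, $S=\operatorname{supp}x$, $T=S\cap N$, and $w_k^{\sigma_k}$, $p_k^{\sigma_k}$ for the vectors with the sign of $x_k$. If $|x_k|>r$ for some $k\in T$, or $x_k<-r$ for some $k\in\{1,d\}$, then $w_k^{\sigma_k}$ serves $x$ by Lemma~\ref{lem:tilt}. By Lemma~\ref{lem:coord} we may therefore assume
\begin{equation}\label{eq:star}
|x_k|=r\ \text{ for }k\in T,\qquad\text{and}\qquad x_k<0\ \Rightarrow\ x_k=-r\ \text{ for }k\in\{1,d\}.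
\end{equation}
Under \eqref{eq:star}, Lemma~\ref{lem:tilt} shows that $x$ is served once $\langle p_k^{\sigma_k},x\rangle>0$ for some $k\in T$, or for some $k\in\{1,d\}$ with $x_k<0$. If $|T|\ge2$, Lemma~\ref{lem:antisym} gives $k\in T$ with
\[
\langle p_k^{\sigma_k},x\rangle\ge r-\delta(|x_1|+|x_d|)\ge r-2\delta|x|>0 .
\]
So only vertices with $|T|\le1$ remain. For them $S\subset\{1,d\}\cup T$, and if $T=\{k\}$ then $\langle a_k,x\rangle=A_{kk}x_k=0$, so
\begin{equation}\label{eq:single}
\langle p_k^{\sigma_k},x\rangle=\delta\langle q_k^{\sigma_k},x\rangle .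
\end{equation}

\subsection{Case (A): merging $e_1$ and $e_d$}

Take $w_*=e_1+be_d$. It serves the vertices with $x_1,x_d>0$. Those with opposite signs are served by $-e_1$ tilted toward $e_d$ and $-e_d$ tilted toward $e_1$. These two tilts point the wrong way when $x_1=x_d=-r$, as the body $Q$ of Example~\ref{ex:cube} shows. There $N=\{2\}$ and $a_2=0$, and the five vectors
\[
e_1+be_3,\qquad -e_1+\varepsilon e_3,\qquad -e_3+\varepsilon e_1,\qquad \pm e_2-\varepsilon\delta(e_1+e_3)
\]
serve the vertices with sign patterns $(+,\pm,+)$, $(-,\pm,+)$, $(+,\pm,-)$, and $(-,+,-)$, $(-,-,-)$, respectively. So a tight triple $\{1,d,k\}$ asks for $\pm e_k$ to be tilted away from $e_1+e_d$. A vertex with support $\{1,k\}$ and $x_1>0$ has lost the vector $e_1$ and asks for the opposite tilt. The conflict is resolved by \eqref{eq:packing}: next to a tight triple such a vertex has a short spike, and $w_*$ serves it.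

Accordingly let $\tau_k=-1$ if $\{1,d,k\}$ is a tight triple and $\tau_k=1$ otherwise, and put
\[
w_*=e_1+be_d,\qquad p_1^-=e_d,\qquad p_d^-=e_1,\qquad q_k^\pm=\tau_k(e_1+e_d)\quad(k\in N).
\]
Let $x$ satisfy \eqref{eq:star} and $|T|\le1$. We go through the signs of $x_1$ and $x_d$.

\emph{Both positive.} By Lemma~\ref{lem:coord}, $\langle w_*,x\rangle\ge(1+b)r>r\sqrt{1+b^2}=r|w_*|$.

\emph{Opposite signs.} If $x_1>0>x_d$, then $\langle p_d^-,x\rangle=x_1>0$. If $x_d>0>x_1$, then $\langle p_1^-,x\rangle=x_d>0$.

\emph{Both nonpositive.} By \eqref{eq:star}, $x$ is tight, so $|S|\ge2$. If $|S|=2$, then $S$ is a tight pair that contains $1$ or $d$, because $|T|\le1$; this is excluded in case (A). So $S=\{1,d,k\}$ is a tight triple, $\tau_k=-1$, $x_1=x_d=-r$, and \eqref{eq:single} gives $\langle p_k^{\sigma_k},x\rangle=2\delta r>0$.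

\emph{One positive, the other zero.} Let $i\in\{1,d\}$ be the index with $x_i>0$. If $T=\emptyset$, then $x=\lambda e_i$ with $\lambda>1$, and $w_*$ serves $x$ by \eqref{eq:merge}: for $i=1$ because $\lambda^2-1\le1$ and $b<1$, for $i=d$ by the choice of $b$. Let $T=\{k\}$. Then $1+r^2=x_i^2+r^2$, so $x_i=1$. If $\tau_k=1$, then $\langle p_k^{\sigma_k},x\rangle=\delta>0$ by \eqref{eq:single}. If $\tau_k=-1$, the vertices of the tight triple $\{1,d,k\}$ have $r_y=1/\sqrt2$ and coordinates $\pm1/\sqrt2$, with all sign patterns. Take such a $y$ with $y_i>0$ and $\operatorname{sgn}y_k=\sigma_k$. It differs from $x$, and \eqref{eq:packing} gives $(1+r)/\sqrt2\le1-r/\sqrt2$, that is, $\sqrt2\,r\le1-1/\sqrt2<\frac12$. Since $\langle w_*,x\rangle\in\{1,b\}$,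
\[
\langle w_*,x\rangle\ge\tfrac12>\sqrt2\,r>r|w_*| .
\]

These cases exhaust the signs, so $I(K)\le2d-1$ in case (A).

\subsection{Case (B): merging $e_1+e_2$ and $e_d$}

Now $u=(e_1+e_2)/\sqrt2$ plays the role of $e_1$, and $w_*=\sqrt2(u+be_d)$. The four vertices $\pm e_1\pm e_2$ need four different vectors, by the argument for (b)$\Rightarrow$(a), and only $w_*$, $w_1^-$, $w_2^+$, $w_2^-$ can serve them. Once $w_*$ takes $e_1+e_2$, the rest is forced: $e_1-e_2$ goes to $w_2^-$, then $-e_1-e_2$ to $w_1^-$, and $-e_1+e_2$ to $w_2^+$. This fixes the tilts in the plane of $e_1,e_2$. For the other vertices with $|T|\le1$, the tight pairs leave so little room in the first $d-1$ coordinates that $x_d$ is large, and they ask for a tilt toward $e_d$. In $q_2^\pm$ the tilt toward $e_d$ must win whenever $x_d\neq0$, so the $e_1$-component gets a small factor $\eta$.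

Fix $\eta$ with $0<\eta<\min\{1,\min_{x\in V}r_x\}$ and put
\[
w_*=e_1+e_2+\sqrt2\,b\,e_d,\qquad p_1^-=e_d-e_2,\qquad p_d^-=0,
\]
\[
q_2^\pm=e_d\mp\eta e_1,\qquad q_k^\pm=e_d\quad(3\le k\le d-1).
\]
Then $|w_*|=\sqrt{2+2b^2}<2$. Let $x$ satisfy \eqref{eq:star} and $|T|\le1$.

\emph{The vertices $\pm e_1\pm e_2$.} Here $r=1$ and $T=\{2\}$. For $x=e_1+e_2$ we have $\langle w_*,x\rangle=2>|w_*|$. For $x=-e_1-e_2$ we have $\langle p_1^-,x\rangle=1$. For $x=-e_1+e_2$ and $x=e_1-e_2$, \eqref{eq:single} gives $\langle p_2^+,x\rangle=\delta\eta$ and $\langle p_2^-,x\rangle=\delta\eta$, respectively.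

\emph{All other vertices have $x_d>r$.} The vertices of the pairs $\{3,4\},\dots,\{d-2,d-1\}$ have $|T|=2$, so $x$ is not a vertex of any of the pairs in (B). Apply \eqref{eq:packing} to $x$ and $y=\pm e_{2i-1}\pm e_{2i}$, with signs matching those of $x$:
\begin{equation}\label{eq:P}
|x_{2i-1}|+|x_{2i}|\le1-r\qquad(1\le i\le(d-1)/2).
\end{equation}
In particular $r\le1$ and $|x_1|\le1-r$. If $T=\emptyset$, then
\begin{equation}\label{eq:xd}
x_d^2=1+r^2-x_1^2\ge1+r^2-(1-r)^2=2r>r^2 .
\end{equation}
If $T=\{k\}$, then $|x_k|=r$, and \eqref{eq:P} for the pair containing $k$ gives $r\le\frac12$; moreover $x_d^2=1-x_1^2\ge1-(1-r)^2=2r-r^2>r^2$. So $|x_d|>r$ in both cases, and \eqref{eq:star} excludes $x_d<0$.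

It remains to serve these vertices.
\begin{itemize}
\item $T=\{k\}$ with $k\ge3$: by \eqref{eq:single}, $\langle p_k^{\sigma_k},x\rangle=\delta x_d>0$.
\item $T=\{2\}$: by \eqref{eq:single} and $|x_1|\le1$, $\langle p_2^{\sigma_2},x\rangle=\delta(x_d-\sigma_2\eta x_1)\geq\delta(r-\eta)>0$.
\item $T=\emptyset$ and $x_1<0$: since $x_2=0$, $\langle p_1^-,x\rangle=x_d>0$.
\item $T=\emptyset$ and $x_1=0$: $x=\lambda e_d$ with $\lambda>1$, and $w_*$ serves $x$ by \eqref{eq:merge} and the choice of $b$.
\item $T=\emptyset$ and $x_1>0$: Lemma~\ref{lem:coord} and \eqref{eq:P} give $r\le x_1\le1-r$, so $r\le\frac12$, and \eqref{eq:xd} gives $x_d^2\ge2r\ge4r^2$. With $b\ge\frac12$,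
\[
\langle w_*,x\rangle=x_1+\sqrt2\,b\,x_d\ge r(1+2\sqrt2\,b)\ge r(1+\sqrt2)>2r>r|w_*| .
\]
\end{itemize}
Hence $I(K)\le2d-1$ in case (B) as well. This proves (a)$\Rightarrow$(c) and completes the proof of Theorem~\ref{thm:equality}. \qed

\begin{thebibliography}{9}

\bibitem{BIS}
K\'aroly Bezdek, Ilya Ivanov, and Cameron Strachan, \emph{Illuminating spiky balls and cap bodies}, arXiv:2204.04561 (2022).

\end{thebibliography}
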